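# Prescribing the order of the Hilbert function of a Koszul Gorenstein algebra

## 1. The trivial extension $R\ltimes R^\vee(-d)$

Fix a field $k$ of any characteristic. In these notes a *ring* is a commutative graded finite-dimensional $k$-algebra $A=\bigoplus_{i\ge 0}A_i$ with $A_0=k$. We do not assume that $A$ is generated in degree $1$. Modules are finitely generated and graded, maps preserve degree, and $M(r)_i=M_{r+i}$. We write $A_+=\bigoplus_{i\ge1}A_i$ and $H_A=\sum_i(\dim_kA_i)t^i$. The dual of a module $M$ is $M^\vee=\operatorname{Hom}_k(M,k)$, graded by $(M^\vee)_{-i}=(M_i)^*$, with action $(r\varphi)(m)=\varphi(rm)$.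

The construction on which everything turns is this one. Let $d\ge1$ and let $R$ be a ring with $R_i=0$ for $i\ge d$. The *trivial extension*
$$B=R\ltimes R^\vee(-d)$$
is the vector space $R\oplus R^\vee(-d)$ with product
$$(r,\varphi)(r',\varphi')=(rr',\ r\varphi'+r'\varphi).$$
Since $R^\vee(-d)_i=(R^\vee)_{i-d}=(R_{d-i})^*$, we have
$$B_i=R_i\oplus (R_{d-i})^*,\qquad H_B=\Phi(H_R),\qquad \Phi(f)=f(t)+t^df(1/t). \tag{1}$$
So $B$ is $R$ together with its mirror image, placed so that the sum is symmetric about $d/2$.

**Example.** Let $C_N=k\oplus V$ with $\dim V=N\ge1$, $V$ in degree $1$ and $V^2=0$. For $d=2$ the ring $C_N\ltimes C_N^\vee(-2)$ has $k$ in degree $0$, $V\oplus V^*$ in degree $1$, and $k$ in degree $2$. The product of $v\in V$ and $\varphi\in V^*$ is $\varphi(v)$, and the other products of an element of $V$ or $V^*$ with another one vanish. Its Hilbert series is $1+2Nt+t^2$.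

What is this for? It manufactures Gorenstein rings with a prescribed Hilbert series.

**Definition.** A ring $A$ is *artinian Gorenstein of socle degree $d$* if $A_d\ne0$, $A_i=0$ for $i>d$, and the socle $\{a: aA_+=0\}$ is one-dimensional (it is then $A_d$).

**Lemma 1.** Let $A$ be a ring with $A_i=0$ for $i>d$, and let $\lambda:A\to k$ be a linear functional that vanishes on $A_i$ for $i\ne d$.

(i) If the pairing $(a,a')\mapsto\lambda(aa')$ is nondegenerate, then $A$ is artinian Gorenstein of socle degree $d$.

(ii) Conversely, if $A$ is artinian Gorenstein of socle degree $d$ and $\lambda\ne0$, then the pairing is nondegenerate. Consequently $\dim A_i=\dim A_{d-i}$.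

(iii) In the situation of (ii), $0:(0:J)=J$ for every ideal $J$.

*Proof.* (i) Let $a$ lie in the socle. Its homogeneous components do too, so let $a\in A_i$. If $i<d$, then $\lambda(aA)=\lambda(ka)=0$, so $a=0$. Hence the socle is contained in $A_d$, and it equals $A_d$ because $A_{d+1}=A_{d+2}=\dots=0$. If $a\in A_d$ and $\lambda(a)=0$, then again $\lambda(aA)=\lambda(ka)=0$ and $a=0$. So $\lambda$ is injective on $A_d$ and $\dim A_d\le1$. Finally $\lambda\neq0$ because $1$ pairs nontrivially with something, so $A_d\ne0$.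

(ii) Let $f\ne0$. Since $A_+$ is nilpotent there is a largest $p$ with $A_+^pf\neq0$. Any nonzero element of $A_+^pf$ is killed by $A_+$, so it spans the socle $A_d$, and $\lambda$ is nonzero on it. Thus $\lambda(fA)\ne0$. The pairing matches $A_i$ with $A_{d-i}$, so these have the same dimension.

(iii) Put $J^\perp=\{a:\lambda(aJ)=0\}$. Then $0:J\subseteq J^\perp$. If $a\in J^\perp$ and $u\in J$, then $\lambda(auA)=0$, so $au=0$. Thus $0:J=J^\perp$, which has dimension $\dim A-\dim J$. Apply this twice: $0:(0:J)$ contains $J$ and has the same dimension. $\square$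

**Lemma 2.** If $R_i=0$ for $i\ge d$, then $B=R\ltimes R^\vee(-d)$ is a ring that is artinian Gorenstein of socle degree $d$, and $H_B=\Phi(H_R)$.

*Proof.* By (1), $B_0=k$ because $R_d=0$, and $B_i=0$ for $i>d$. Put $\lambda(r,\varphi)=\varphi(1)$, which vanishes outside degree $d$. Then
$$\lambda\bigl((r,\varphi)(r',\varphi')\bigr)=\varphi'(r)+\varphi(r'),$$
which is the evaluation pairing between $R$ and $R^\vee$, and hence nondegenerate. Use Lemma 1(i). $\square$

Now the question. An *algebra* is a standard graded commutative $k$-algebra: $A_0=k$ and $A$ is generated by $A_1$. It is *Koszul* if $k=A/A_+$ has a linear minimal graded free resolution over $A$, that is, if the $p$-th term is a sum of copies of $A(-p)$. For example, over $E=C_1=k[y]/(y^2)$ the resolution $\cdots\to E(-2)\to E(-1)\to E\to k\to 0$, with all maps multiplication by $y$, is linear. Over $k[x]/(x^3)$ the maps alternate between $x$ and $x^2$ and the second term is generated in degree $3$, so $k[x]/(x^3)$ is not Koszul.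

The Hilbert series of an artinian Gorenstein algebra is symmetric, so it is determined by its first half. Which relative orders can $h_1,\dots,h_{\lfloor d/2\rfloor}$ have? It is known that without the Koszul condition every order occurs: for each $d\ge 1$ and each permutation $\pi$ of $\{1,\dots,\lfloor d/2\rfloor\}$ there is an artinian Gorenstein algebra with $h_{\pi(1)}<\dots<h_{\pi(\lfloor d/2\rfloor)}$. The following question comes from Thiago Holleben and Lisa Nicklasson, "Roller Coaster Gorenstein algebras and Koszul algebras failing the weak Lefschetz property", arXiv:2502.00155 (2025).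

**Conjecture.** There is an integer $D$ such that for every $d\ge D$ and every permutation $\pi$ of $\{1,\dots,\lfloor d/2\rfloor\}$ there is an artinian Gorenstein Koszul algebra with Hilbert series $\sum_{i=0}^dh_it^i$ such that $h_{\pi(1)}<\dots<h_{\pi(\lfloor d/2\rfloor)}$.

We prove it, over every field, with $D=1$.

**Theorem A.** Let $k$ be any field, $d\ge1$, $I=\lfloor d/2\rfloor$, and $\pi$ a permutation of $\{1,\dots,I\}$. There is an artinian Gorenstein Koszul algebra over $k$ of socle degree $d$ with $h_{\pi(1)}<\dots<h_{\pi(I)}$.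

**Theorem B.** Let $k$ be any field, $d\ge2$, $I=\lfloor d/2\rfloor$, $\varepsilon\in(0,1]$. There is $M$ such that every $(x_1,\dots,x_I)\in\mathbb Z^I$ with $\max x_i\ge M$ and $\min x_i\ge\varepsilon\max x_i$ equals $(h_1,\dots,h_I)$ for some artinian Gorenstein Koszul algebra of socle degree $d$ over $k$. In particular every weak ordering of $h_1,\dots,h_I$ (any pattern of equalities and strict inequalities, for example all equal) occurs.

Lemma 2 settles the Gorenstein property of a trivial extension once and for all. What remains is to find rings $R$ for which $B$ is Koszul and for which we can steer the coefficients of $H_R$.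

## 2. Socle degrees up to six by hand

For $d=1$ there is nothing to order, and $E$ is an algebra as required. For $d=2,3$ we have $I=1$ and only existence is at stake: $E\otimes E$ and $E\otimes E\otimes E$ will do (tensor products over $k$; we shall check that they are Koszul and Gorenstein). The first case with content is $d=4$, with the two orders $h_1<h_2$ and $h_2<h_1$.

A sensible start is to tensor simple Gorenstein Koszul algebras. Besides $E$, with series $1+t$, we shall meet $Q_n$ with series $1+nt+t^2$, $n\ge2$. All products of such series increase up to the middle. Indeed, let $f$ be symmetric of degree $m$ and weakly increasing up to $m/2$. The coefficients of $(1+t)f$ are $f_i+f_{i-1}$, with consecutive differences $f_i-f_{i-2}$. For $i\le m/2$ this is $\ge0$, and for $i=(m+1)/2$ we have $f_i=f_{i-1}\ge f_{i-2}$. So $(1+t)f$ has the same property. Since $1+nt+t^2=(1+t)^2+(n-2)t$, the polynomial $(1+nt+t^2)f=(1+t)^2f+(n-2)tf$ is a sum of two polynomials that are symmetric about the same center and increase up to it. Hence tensor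 products of the $E$ and $Q_n$ never give $h_2<h_1$.

The trivial extension does. Take $d=4$ and $R=C_N^{\otimes3}$, so that $H_R=(1+Nt)^3$. Then (1) gives
$$h_1=3N+N^3,\qquad h_2=2\cdot 3N^2=6N^2 .$$
For $N=1$ this is $(h_1,h_2)=(4,6)$, and for $N=6$ it is $(234,216)$. Both orders occur for $d=4$, once we know that $B$ is Koszul. The point is that the large top coefficient $N^3$ of $R$ is reflected into degree $1$.

For $d=6$ the same family $R=C_N^{\otimes5}$ gives $h_1=5N+N^5$, $h_2=10N^2+5N^4$, $h_3=20N^3$. The comparisons reduce to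
$$h_2<h_3\iff N^2-4N+2<0,\qquad h_1<h_3\iff N^4-20N^2+5<0,\qquad h_1<h_2\iff N^4-5N^3-10N+5<0,$$
that is, to $N\le3$, $N\le4$, $N\le5$ respectively. So $N\le3$ gives $h_1<h_2<h_3$ for every such $N$, except that the inequality $h_1<h_3$ and $h_2<h_3$ for $N=1$ should be read off directly: there the values are $6,15,20$. The value $N=4$ gives $h_1<h_3<h_2$ (values $1044,1440,1280$ for $h_1,h_2,h_3$), $N=5$ gives $h_3<h_1<h_2$ (values $3150,3375,2500$), and $N\ge6$ gives $h_3<h_2<h_1$. The two orders in which $h_2$ is smallest are missing. One parameter is not enough: we want one independent knob for each $h_i$.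

A knob for $h_{a+1}$ would be a ring $R$ with $R_i=0$ for $i\ge d$ whose series is dominated by the monomial $t^{s-a}$, where $s=d-1$, because
$$\Phi(t^{s-a})=t^{s-a}+t^{a+1}. \tag{2}$$
The ring $Q_n^{\otimes a}\otimes C_N^{\otimes(s-2a)}$ has series $(1+nt+t^2)^a(1+Nt)^{s-2a}$. For $N$ much larger than $n$ and $n$ large, its dominant term is $n^aN^{s-2a}t^{s-a}$. So knobs exist, and the remaining task is to *add* Hilbert series without losing the Koszul property of the trivial extension.

## 3. Regularity and the classes $\mathcal L_s$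

We need a bookkeeping device for linear resolutions. For a ring $A$ and a module $M$ write $\operatorname{reg}_AM\le r$ if $\operatorname{Tor}_i^A(M,k)_j=0$ whenever $j>i+r$. Equivalently, the $p$-th term of the minimal free resolution of $M$ is a sum of modules $A(-q)$ with $q\le p+r$.

In the minimal resolution of $k$ the generator degrees rise by at least one in each step, so $\operatorname{Tor}_i^A(k,k)_j=0$ for $j<i$. Hence $k$ has a linear resolution if and only if $\operatorname{reg}_Ak\le0$, and we call the ring $A$ *Koszul* in this case. Then $A_+/A_+^2=\operatorname{Tor}_1^A(k,k)$ lies in degree $1$, so $A$ is generated by $A_1$. Thus a Koszul ring is automatically standard graded, and this is why we could afford to drop that condition.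

**Lemma 3.**

(a) Let $0\to M'\to M\to M''\to0$ be exact. If $\operatorname{reg}_AM\le r$ and $\operatorname{reg}_AM'\le r+1$, then $\operatorname{reg}_AM''\le r$. If $\operatorname{reg}_AM\le r$ and $\operatorname{reg}_AM''\le r-1$, then $\operatorname{reg}_AM'\le r$.

(b) Let $\cdots\to F_1\to F_0\to M\to0$ be exact and fix $i,j$. If $\operatorname{Tor}^A_{i-p}(F_p,k)_j=0$ for $0\le p\le i$, then $\operatorname{Tor}^A_i(M,k)_j=0$.

(c) Let $A\to B$ be surjective with $\operatorname{reg}_AB\le0$, and let $M$ be a $B$-module. If $\operatorname{reg}_BM\le r$, then $\operatorname{reg}_AM\le r$.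

(d) If $\operatorname{reg}_AM\le r$ and $\operatorname{reg}_{A'}M'\le r'$, then $\operatorname{reg}_{A\otimes A'}(M\otimes_kM')\le r+r'$.

(e) If $S$ is Koszul, $S\to G$ is surjective and $\operatorname{reg}_SG\le0$, then $G$ is Koszul.

*Proof.* (a) In the long exact sequence, $\operatorname{Tor}_i(M'',k)_j$ sits between $\operatorname{Tor}_i(M,k)_j$ and $\operatorname{Tor}_{i-1}(M',k)_j$. For $j>i+r$ both vanish, the second because $j>(i-1)+(r+1)$. Likewise $\operatorname{Tor}_i(M',k)_j$ sits between $\operatorname{Tor}_{i+1}(M'',k)_j$ and $\operatorname{Tor}_i(M,k)_j$. For $j>i+r=(i+1)+(r-1)$ both vanish.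

(b) The resolution is by modules that need not be free. Put $Z_0=M$ and cut it into $0\to Z_{p+1}\to F_p\to Z_p\to0$. For $p<i$ the vanishing of $\operatorname{Tor}_{i-p}(F_p,k)_j$ gives an injection $\operatorname{Tor}_{i-p}(Z_p,k)_j\hookrightarrow\operatorname{Tor}_{i-p-1}(Z_{p+1},k)_j$. Composing these, $\operatorname{Tor}_i(M,k)_j$ embeds in $\operatorname{Tor}_0(Z_i,k)_j$, which is a quotient of $\operatorname{Tor}_0(F_i,k)_j=0$.

(c) Let $F_\bullet$ be the minimal $B$-resolution of $M$. Then $F_p$ is a sum of $B(-q)$ with $q\le p+r$. Since $\operatorname{reg}_AB\le 0$, $\operatorname{Tor}^A_{i-p}(B(-q),k)_j=\operatorname{Tor}^A_{i-p}(B,k)_{j-q}$ vanishes when $j-q>i-p$. For $j>i+r$ we have $j-q>i+r-q\ge i-p$, so (b) applies.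

(d) If $F_\bullet$ and $F'_\bullet$ are the minimal resolutions, then $F_\bullet\otimes_kF'_\bullet$ is a free resolution of $M\otimes M'$ over $A\otimes A'$. In homological degree $p+p'$ its summands are $A(-q)\otimes A'(-q')$ with $q+q'\le(p+p')+(r+r')$.

(e) Let $Z_p$ be the $p$-th syzygy of $k$ over $G$ (so $Z_0=k$), with minimal covers $0\to Z_{p+1}\to F_p\to Z_p\to0$. We show by induction that $\operatorname{reg}_SZ_p\le p$, so that $Z_p$ is generated in degrees $\le p$ over $S$, hence over $G$. For $p=0$ this is Koszulness of $S$. If it holds for $p$, then $F_p$ is a sum of $G(-q)$ with $q\le p$, so $\operatorname{reg}_SF_p\le p\le p+1$, and (a) with $r=p+1$ gives $\operatorname{reg}_SZ_{p+1}\le p+1$. The generators of $Z_p$ are those of $F_p$, so $\operatorname{reg}_Gk\le0$. $\square$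

Part (c) has a consequence that we use constantly: if $S\to R\to U$ are surjections with $\operatorname{reg}_SR\le0$ and $\operatorname{reg}_RU\le0$, then $\operatorname{reg}_SU\le0$.

The next lemma is the engine. A surjection $S\to A_l$ often has a kernel that is a module over one of the smaller rings. Then one can unroll the resolution of $A_l$ over $S$ inductively, using only the resolution of that kernel over the smaller ring.

**Lemma 4.** Let $S\to A_l$, $l\in\Lambda$, be finitely many surjections of rings. Suppose that for each $l$ there is $l'\in\Lambda$ such that $K_l=\ker(S\to A_l)$ is the restriction to $S$ of an $A_{l'}$-module with $\operatorname{reg}_{A_{l'}}K_l\le1$. Then $\operatorname{reg}_SA_l\le0$ for all $l$.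

*Proof.* We show $\operatorname{Tor}_i^S(A_l,k)_j=0$ for $j>i$, for all $l$ simultaneously, by induction on $i$. For $i=0$, $\operatorname{Tor}_0^S(A_l,k)=k$ lies in degree $0$. Let $i\ge1$. Since $\operatorname{Tor}_i^S(S,k)=0$, we have $\operatorname{Tor}_i^S(A_l,k)_j\hookrightarrow\operatorname{Tor}_{i-1}^S(K_l,k)_j$. Let $F_\bullet$ be the minimal $A_{l'}$-resolution of $K_l$, so $F_p$ is a sum of $A_{l'}(-q)$ with $q\le p+1$. By induction $\operatorname{Tor}^S_{i-1-p}(A_{l'},k)_{j-q}=0$ when $j-q>i-1-p$, and this holds for $j>i$ because $j-q>i-(p+1)$. So $\operatorname{Tor}^S_{i-1-p}(F_p,k)_j=0$ for $0\le p\le i-1$ and $j>i$, and Lemma 3(b) gives $\operatorname{Tor}_{i-1}^S(K_l,k)_j=0$. $\square$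

For the trivial extension, $\ker(B\to R)=R^\vee(-d)$ is an $R$-module. Lemma 4 with the single ring $R$ asks that $\operatorname{reg}_RR^\vee(-d)\le1$, that is, $\operatorname{reg}_RR^\vee\le-(d-1)$. This suggests the right class.

**Definition.** For $s\ge0$, $\mathcal L_s$ is the class of Koszul rings $R$ with $R_i=0$ for $i>s$ and $\operatorname{reg}_RR^\vee\le-s$.

Since $R^\vee$ lives in degrees $\ge-s$, the last condition says that $R^\vee$ is generated in degree $-s$ and has a linear resolution. Clearly $k\in\mathcal L_0$.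

**Lemma 5.** (i) If $A\in\mathcal L_s$ and $A'\in\mathcal L_{s'}$, then $A\otimes A'\in\mathcal L_{s+s'}$.

(ii) If $R\in\mathcal L_s$ and $d=s+1$, then $B=R\ltimes R^\vee(-d)$ is an artinian Gorenstein Koszul algebra of socle degree $d$, $H_B=\Phi(H_R)$, and $\operatorname{reg}_BR\le0$.

*Proof.* (i) Apply Lemma 3(d) to $k=k\otimes k$ and to $(A\otimes A')^\vee=A^\vee\otimes A'^\vee$.

(ii) Lemma 2 gives the Gorenstein property and $H_B$. The kernel $R^\vee(-d)$ of $B\to R$ has $\operatorname{reg}_R\le-s+d=1$, so Lemma 4 gives $\operatorname{reg}_BR\le0$. Since $\operatorname{reg}_Rk\le0$, Lemma 3(c) gives $\operatorname{reg}_Bk\le0$. So $B$ is Koszul, hence standard graded. $\square$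

## 4. Gluing at a point forces a relation of degree $d$

To add Hilbert series, one uses fiber products. For surjections $R\to T$, $A\to T$ the ring
$$R\times_TA=\{(r,a)\in R\times A:\ r\text{ and }a\text{ have the same image in }T\}$$
has $H_{R\times_TA}=H_R+H_A-H_T$ and surjects onto $R$ and $A$. The cheapest choice is $T=k$, which subtracts only $1$. It fails, and it is worth seeing exactly why.

**Remark.** Let $R,A\in\mathcal L_s$ with $s\ge2$, $d=s+1$, and $S=R\times_kA$. Then $B=S\ltimes S^\vee(-d)$ is *not* Koszul.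

Write $B_R=R\ltimes R^\vee(-d)$ and $B_A=A\ltimes A^\vee(-d)$, and let $p_R,p_A$ be the projections of $S$. Put $B'=B_R\times_kB_A$ and consider
$$B'\to B,\qquad \bigl((r,\varphi),(a,\psi)\bigr)\mapsto\bigl((r,a),\ \varphi\circ p_R+\psi\circ p_A\bigr).$$
It respects products because $(r,a)\cdot(\varphi\circ p_R)=(r\varphi)\circ p_R$, and likewise for $A$. It is surjective because every functional on $S\subseteq R\oplus A$ extends to $R\oplus A$. An element of the kernel has $r=a=0$ and $\varphi\circ p_R+\psi\circ p_A=0$ on $S$. Testing on $(r',0)$ with $r'\in R_+$ and on $(0,a')$ with $a'\in A_+$ shows that $\varphi,\psi$ vanish on $R_+,A_+$, and testing on $1$ gives $\varphi(1)+\psi(1)=0$. So the kernel is one-dimensional, in degree $d\ge3$.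

Now $B_R$ and $B_A$ are generated in degree $1$ by Lemma 5, hence so is $B'$, since $B'_+=(B_R)_+\oplus(B_A)_+$. Let $P$ be the polynomial ring on $B'_1=B_1$, and write $B'=P/I'$, $B=P/I$ with $I'\subsetneq I$ and $I_2=I'_2$. A Koszul algebra is defined by quadrics, because $\operatorname{Tor}_2(k,k)_j$ for $j\ge3$ is the space of minimal relations of degree $j$. If $B$ were Koszul, then $I$ would be generated by $I_2=I_2'$, so $I\subseteq I'$, a contradiction.

In terms of regularity, dualizing $0\to S\to R\oplus A\to k\to0$ gives $0\to k\to R^\vee\oplus A^\vee\to S^\vee\to0$ with $k$ in degree $0$. The generators of $R^\vee\oplus A^\vee$ lie in degree $-s<0$, so the syzygy $k$ survives in $\operatorname{Tor}_1^S(S^\vee,k)_0$, whereas linearity would require degree $1-s$. The syzygy $T^\vee$ of $S^\vee$ should start in degree $-(s-1)$ and be linear from there on. This says that $T$ should lie in $\mathcal L_{s-1}$: the two rings must be glued along a quotient whose top degree is only one less than theirs.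

## 5. Gluing along a ring of class $\mathcal L_{s-1}$

**Lemma 6.** Let $R,A\in\mathcal L_s$ and $T\in\mathcal L_{s-1}$, with surjections $R\to T$, $A\to T$ such that $\operatorname{reg}_RT\le0$ and $\operatorname{reg}_AT\le0$. Then $S=R\times_TA\in\mathcal L_s$, $H_S=H_R+H_A-H_T$, and $\operatorname{reg}_SR\le0$, $\operatorname{reg}_SA\le0$.

*Proof.* **Step 1: $R$ and $A$ are linear over $S$.** The kernel of $S\to R$ is $\{(0,a)\}\cong\ker(A\to T)$, and $S$ acts on it through $A$. The kernel of $S\to A$ is $\ker(R\to T)$, and $S$ acts on it through $R$. By Lemma 3(a) with $r=1$, applied to $0\to\ker\to A\to T\to0$ over $A$ and to the analogous sequence over $R$, these kernels have regularity $\le1$ over $A$ and $R$ respectively. Lemma 4, with the two rings $R,A$, each taking the other as its partner, gives $\operatorname{reg}_SR\le0$ and $\operatorname{reg}_SA\le0$.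

**Step 2: $S$ is Koszul.** By Lemma 3(c) along $S\to R$, $\operatorname{reg}_Rk\le0$ gives $\operatorname{reg}_Sk\le0$, and $\operatorname{reg}_RT\le0$ gives $\operatorname{reg}_ST\le0$.

**Step 3: the dual is linear.** Dualizing $0\to S\to R\oplus A\to T\to0$ gives $0\to T^\vee\to R^\vee\oplus A^\vee\to S^\vee\to0$. By Lemma 3(c), $\operatorname{reg}_S(R^\vee\oplus A^\vee)\le-s$ and $\operatorname{reg}_ST^\vee\le-(s-1)=-s+1$. Lemma 3(a) with $r=-s$ gives $\operatorname{reg}_SS^\vee\le-s$. Clearly $S_0=k$ and $S_i=0$ for $i>s$. $\square$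

In Step 3 the loss of one in the degree of $T$ is compensated exactly by the shift of one in homological degree.

## 6. The algebras $C_N$ and $Q_n$

We need members of $\mathcal L_1$ and $\mathcal L_2$, together with quotients along which to glue.

**Lemma 7.** For $N\ge1$, $C_N\in\mathcal L_1$. For the surjections $C_N\to k$ and $C_N\to E$, the latter given by a quotient map of $V$ onto a line, $\operatorname{reg}_{C_N}k\le0$ and $\operatorname{reg}_{C_N}E\le0$. In particular $E=C_1\in\mathcal L_1$.

*Proof.* Since $(C_N)_+\cong k(-1)^N$, for $i\ge1$ we have $\operatorname{Tor}_i(k,k)_j\hookrightarrow\operatorname{Tor}_{i-1}(k,k)^N_{j-1}$, and induction gives $\operatorname{reg}k\le0$. The kernel of $C_N\to E$ is $k(-1)^{N-1}$, of regularity $\le1$, so $\operatorname{reg}E\le0$ by Lemma 3(a). The dual $C_N^\vee$ has $V^*$ in degree $-1$ and $k$ in degree $0$. It is generated by $V^*$, because $(v\varphi)(1)=\varphi(v)$ is nonzero for suitable $v,\varphi$. The surjection $V^*\otimes C_N(1)\to C_N^\vee$ is bijective in degree $-1$, so its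 kernel lies in degree $0$, the top degree of the source. The kernel is therefore a sum of copies of $k$, of regularity $\le0$. By Lemma 3(a) with $r=-1$, $\operatorname{reg}C_N^\vee\le-1$. $\square$

**Definition.** For $n\ge2$ let $Q_n$ have basis $1$ in degree $0$; $x,y,w_1,\dots,w_{n-2}$ in degree $1$; $\sigma$ in degree $2$. Set $xy=w_i^2=\sigma$, let all other products of two degree-one basis elements be zero, and let degrees $\ge3$ be zero.

Associativity is automatic, since products of three elements of positive degree vanish. For instance $Q_2=k[x,y]/(x^2,y^2)=E\otimes E$.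

**Lemma 8.** $Q_n$ is artinian Gorenstein of socle degree $2$, $Q_n\in\mathcal L_2$, and $H_{Q_n}=1+nt+t^2$. Moreover $0:x=\operatorname{span}(x,w_1,\dots,w_{n-2},\sigma)$, $Q_n/(0:x)\cong k[y]/(y^2)=E$, and $\operatorname{reg}_{Q_n}E\le0$.

*Proof.* **Step 1: the Gorenstein property.** Let $\lambda(\sigma)=1$ and $\lambda=0$ on the other basis elements. In degree $1$ the form has matrix a swap of $x,y$ plus an identity on the $w_i$, which is nondegenerate in every characteristic. It also pairs $1$ with $\sigma$. So $Q_n$ is Gorenstein, and the pairing gives $Q_n^\vee\cong Q_n(2)$. In particular $\operatorname{reg}Q_n^\vee\le-2$. The statements on $0:x$ and on the quotient are read off from the products.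

**Step 2: a chain of ideals closed under colons.** Order the degree-one basis as $u_1=x$, $u_2=w_1,\dots,u_{n-1}=w_{n-2}$, $u_n=y$, and put $J_l=(u_1,\dots,u_l)$ for $0\le l\le n$. Then $J_n=(Q_n)_+$. Since $\sigma=xy\in J_l$ for $l\ge1$, we get $J_{n-1}=\operatorname{span}(x,w_i,\sigma)=(0:x)$, that is, $J_0:u_1=J_{n-1}$. For $1\le l<n$ we have $J_l:u_{l+1}=J_n$: every product of $u_{l+1}$ with an element of $(Q_n)_+$ lies in $k\sigma\subseteq J_l$, while $u_{l+1}\notin J_l$.

**Step 3: linearity of every $Q_n/J_l$.** Write $Q=Q_n$. Multiplication by $u_{l+1}$ gives exact sequences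
$$0\to\bigl(Q/(J_l:u_{l+1})\bigr)(-1)\to Q/J_l\to Q/J_{l+1}\to0 .$$
We show $\operatorname{Tor}_i^Q(Q/J_l,k)_j=0$ for $j>i$ by induction on $i$, and for fixed $i$ by induction on $l$. The cases $i=0$ and $l=0$ are clear. Next, $\operatorname{Tor}_i(Q/J_{l+1},k)_j$ sits between $\operatorname{Tor}_i(Q/J_l,k)_j$, which vanishes by induction on $l$, and $\operatorname{Tor}_{i-1}(Q/(J_l:u_{l+1}),k)_{j-1}$. The latter vanishes by induction on $i$, because $J_l:u_{l+1}$ is again one of the $J_m$ by Step 2 and $j-1>i-1$. For $l=n$ this says that $Q_n$ is Koszul. For $l=n-1$ it says $\operatorname{reg}_{Q_n}E\le0$. $\square$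

The algebras of Section 2 are now justified. The algebras $E^{\otimes d}$ and all tensor products of the $E$ and $Q_n$ are Koszul, and they are Gorenstein because the tensor product of nondegenerate pairings is nondegenerate. By Lemmas 5 and 7, $C_N^{\otimes s}\ltimes(C_N^{\otimes s})^\vee(-s-1)$ is Gorenstein and Koszul.

## 7. A chain of fiber products realizing every order

*Proof of Theorem A.* For $d=1$ take $E$. Let $d\ge2$, $s=d-1$, $I=\lfloor d/2\rfloor$. For $0\le a\le I-1$ put $b_a=s-2a$. Then $b_a\ge d+1-2I\ge1$.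

**Step 1: the knobs and the seams.** For integers $n\ge2$ and $N_a\ge1$ put
$$A_a=Q_n^{\otimes a}\otimes C_{N_a}^{\otimes b_a},\qquad T_a=Q_n^{\otimes a}\otimes E^{\otimes(b_a-1)}.$$
Lemma 5(i) gives $A_a\in\mathcal L_{2a+b_a}=\mathcal L_s$ and $T_a\in\mathcal L_{s-1}$. The seam $T_a$ is a quotient of both neighbors. The map $A_a\to T_a$ is the identity on the $Q_n$, $C_{N_a}\to E$ on $b_a-1$ factors, and $C_{N_a}\to k$ on one factor. For $a\le I-2$ the map $A_{a+1}\to T_a$ is the identity on $a$ of the factors $Q_n$, $Q_n\to E$ on the last one, and $C_{N_{a+1}}\to E$ on all $b_{a+1}=b_a-2$ factors, which gives $1+(b_a-2)=b_a-1$ factors $E$ in total. By Lemmas 7 and 8 and Lemma 3(d), $\operatorname{reg}_{A_a}T_a\le0$ and $\operatorname{reg}_{A_{a+1}}T_a\le0$.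

**Step 2: gluing.** Put $R_0=A_0$ and $R_{a+1}=R_a\times_{T_a}A_{a+1}$ along $R_a\to A_a\to T_a$. We claim $R_a\in\mathcal L_s$ and $\operatorname{reg}_{R_a}A_a\le0$. This holds for $a=0$. If it holds for $a$, then $\operatorname{reg}_{R_a}T_a\le0$ by Lemma 3(c), so Lemma 6 applies and gives $R_{a+1}\in\mathcal L_s$ and $\operatorname{reg}_{R_{a+1}}A_{a+1}\le0$. Let $R=R_{I-1}$ and $B=R\ltimes R^\vee(-d)$. By Lemma 5(ii), $B$ is an artinian Gorenstein Koszul algebra of socle degree $d$ with $H_B=\Phi(H_R)$ and
$$H_R=\sum_{a=0}^{I-1}(1+nt+t^2)^a(1+N_at)^{b_a}-\sum_{a=0}^{I-2}H_{T_a}. \tag{3}$$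

**Step 3: tuning.** Let $c_1,\dots,c_I>0$ be real, let $X>0$, and put $N_a=\lceil(c_{a+1}X/n^a)^{1/b_a}\rceil$. Fix $n$ and let $X\to\infty$. The $H_{T_a}$ do not change, $N_a^{b_a}/X\to c_{a+1}n^{-a}$, and $N_a^j/X\to0$ for $j<b_a$. Hence, coefficientwise,
$$\frac{H_R}{X}\to\sum_{a}c_{a+1}n^{-a}t^{b_a}(1+nt+t^2)^a=\sum_ac_{a+1}t^{s-a}\Bigl(1+\frac{t+t^{-1}}n\Bigr)^a,$$
because $1+nt+t^2=nt\bigl(1+(t+t^{-1})/n\bigr)$ and $b_a+a=s-a$. As $n\to\infty$ the right side tends to $\sum_ac_{a+1}t^{s-a}$.

Now apply $\Phi$ and use (2). We have $s-a\ge s-I+1=d-I\ge I$, with $s-a=I$ only if $d=2I$ and $a=I-1$. So in degrees $1,\dots,I$ the term $t^{s-a}$ of $\Phi(t^{s-a})=t^{s-a}+t^{a+1}$ does not interfere, except that for $d=2I$, $a=I-1$ both terms equal $t^I$. Therefore, for $1\le i\le I$,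
$$\lim_{n\to\infty}\lim_{X\to\infty}\frac{h_i(B)}X=\kappa_ic_i,\qquad\kappa_i=2\text{ if }2i=d,\quad\kappa_i=1\text{ otherwise}. \tag{4}$$
Choose $c_{\pi(j)}=j/\kappa_{\pi(j)}$. The limit in (4) for $i=\pi(j)$ is $j$. Fix $n$ so large that each inner limit is within $1/4$ of its value $j$, and then $X$ so large that each $h_{\pi(j)}(B)/X$ is within $1/3$ of $j$. Then $h_{\pi(1)}<\dots<h_{\pi(I)}$. $\square$

**Example.** For $d=4$ there is one seam, $T_0=E\otimes E$. Write $N=N_0$, $N'=N_1$. Then (3) is $(1+Nt)^3+(1+nt+t^2)(1+N't)-(1+t)^2$, with coefficients $1$, $3N+n+N'-2$, $3N^2+nN'$, $N^3+N'$. So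
$$h_1=N^3+3N+2N'+n-2,\qquad h_2=6N^2+2nN'.$$
For $(N,n,N')=(1,10,10)$ we get $h_1=32<h_2=206$. For $(10,2,1)$ we get $h_1=1032>h_2=604$. For $(6,18,1)$ both equal $252$, so $(1,252,252,252,1)$ is the Hilbert function of an artinian Gorenstein Koszul algebra.

## 8. All large vectors with the right parity

We turn to Theorem B. Keep $d\ge2$, $s$, $I$, $b_a$, $\kappa_i$. Exact values, rather than limits, require us to glue many knobs, each any number of times, and to show that their Hilbert series generate enough of $\mathbb Z^I$.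

**Definition.** A *block* is $\beta=(a,\mathbf n,\mathbf N)$ with $0\le a\le I-1$, $\mathbf n\in\mathbb Z_{\ge2}^a$, $\mathbf N\in\mathbb Z_{\ge1}^{b_a}$. Put
$$A_\beta=\bigotimes_iQ_{n_i}\otimes\bigotimes_jC_{N_j}\in\mathcal L_s,\quad T_\beta=\bigotimes_iQ_{n_i}\otimes E^{\otimes(b_a-1)}\in\mathcal L_{s-1},\quad A'_\beta=\bigotimes_iQ_{n_i}\otimes E^{\otimes b_a}\in\mathcal L_s.$$

As in Section 7 there are surjections $A_\beta\to T_\beta$ and $A'_\beta\to T_\beta$ of regularity $\le0$. For example, for $d=4$ the block $(1,(3),(2))$ has $A_\beta=Q_3\otimes C_2$, $T_\beta=Q_3$, $A'_\beta=Q_3\otimes E$.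

**Step 1: a base ring to which every block can be glued repeatedly.** *Claim: for every finite set $\mathfrak B$ of blocks there is $R_*\in\mathcal L_s$ such that for all $(m_\beta)\in\mathbb Z_{\ge0}^{\mathfrak B}$ there is $R\in\mathcal L_s$ with*
$$H_R=H_{R_*}+\sum_{\beta\in\mathfrak B}m_\beta(H_{A_\beta}-H_{T_\beta}), \tag{5}$$
*and, for each $\beta\in\mathfrak B$, a surjection $R\to A'_\beta$ with $\operatorname{reg}_RA'_\beta\le0$.*

First, surjections persist under gluing. If $S=R\times_TA$ is formed by Lemma 6 and $R\to U$ is a surjection with $\operatorname{reg}_RU\le0$, then $\operatorname{reg}_SR\le0$ and Lemma 3(c) give $\operatorname{reg}_SU\le0$.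

Start with $R=E^{\otimes s}\in\mathcal L_s$. For each $\beta=(a,\mathbf n,\mathbf N)\in\mathfrak B$ in turn, and for $0\le j\le a$, let
$$A'_j=Q_{n_1}\otimes\dots\otimes Q_{n_j}\otimes E^{\otimes b_j},\qquad T'_j=Q_{n_1}\otimes\dots\otimes Q_{n_j}\otimes E^{\otimes(b_j-1)} .$$
Then $A'_0=E^{\otimes s}$, $A'_a=A'_\beta$ and $T'_a=T_\beta$. The current $R$ surjects onto $A'_0$ with regularity $\le0$, by persistence. Exactly as in Section 7, $A'_j\to T'_j$ (drop one $E$) and $A'_{j+1}\to T'_j$ (replace $Q_{n_{j+1}}$ by $E$) have regularity $\le0$. So if $R$ surjects onto $A'_j$ with regularity $\le0$, it surjects so onto $T'_j$, and replacing $R$ by $R\times_{T'_j}A'_{j+1}$ yields a ring in $\mathcal L_s$ that surjects so onto $A'_{j+1}$. Do this for $j=0,\dots,a-1$. After all $\beta\in\mathfrak B$ are treated, call the result $R_*$. It surjects with regularity $\le0$ onto every $A'_\beta$, hence onto every $T_\beta$.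

Now replace $R$ by $R\times_{T_\beta}A_\beta$, $m_\beta$ times for each $\beta$. Each replacement is allowed by Lemma 6, adds $H_{A_\beta}-H_{T_\beta}$ to the series, and keeps all surjections. This proves the claim.

**Step 2: the lattice generated by the blocks.** For a polynomial with $h=t^dh(1/t)$ put $[h]=(h_1,\dots,h_I)$, and let
$$v_\beta=[\Phi(H_{A_\beta}-H_{T_\beta})]\in\mathbb Z^I .$$
Let $L=\mathbb Z^I$ for $d$ odd and $L=\mathbb Z^{I-1}\times2\mathbb Z$ for $d$ even. If $d=2I$, the middle coefficient of $\Phi(f)$ is $2f_I$, so in all cases $[\Phi(f)]\in L$ for $f\in\mathbb Z[t]$ of degree $\le d$. *Claim: the $v_\beta$ with all entries of $\mathbf n$ in $\{2,3\}$ and all entries of $\mathbf N$ in $\{1,2\}$ generate $L$.*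

Fix $a$ and $\mathbf n$, and take the sum of $H_{A_\beta}-H_{T_\beta}$ over $\mathbf N\in\{1,2\}^{b_a}$ with sign $(-1)^{\#\{j:N_j=1\}}$. The terms $H_{T_\beta}$ do not depend on $\mathbf N$ and cancel, since $b_a\ge1$. The rest is
$$\prod_i(1+n_it+t^2)\prod_{j=1}^{b_a}\bigl((1+2t)-(1+t)\bigr)=t^{b_a}\prod_i(1+n_it+t^2).$$
The analogous signed sum over $\mathbf n\in\{2,3\}^a$ turns the remaining product into $t^a$. So $t^{b_a+a}=t^{s-a}$ is an integer combination of the $H_{A_\beta}-H_{T_\beta}$. By the computation before (4), $[\Phi(t^{s-a})]=\kappa_{a+1}e_{a+1}$, where $e_i$ are the unit vectors. For $a=0,\dots,I-1$ these form a basis of $L$.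

**Step 3: blocks spanning a cone around the allowed vectors.** Let $K=\{x\in\mathbb R_{\ge0}^I:\min x_i\ge\varepsilon\max x_i\}$. *Claim: there are blocks $\beta_1,\dots,\beta_I$ with $v_{\beta_1},\dots,v_{\beta_I}$ linearly independent and $\delta>0$ such that every $x\in K$ is $\sum c_iv_{\beta_i}$ with all $c_i\ge\delta\max_jx_j$.*

For $\mathbf n=(n,\dots,n)$ and $\mathbf N=(N,\dots,N)$ we have $H_{A_\beta}-H_{T_\beta}=(1+nt+t^2)^a\bigl((1+Nt)^{b_a}-(1+t)^{b_a-1}\bigr)$. Dividing by $N^{b_a}n^a$ and letting first $N\to\infty$ and then $n\to\infty$ gives $t^{s-a}$, so $v_\beta/(N^{b_a}n^a)\to\kappa_{a+1}e_{a+1}$. Hence for each $i$ there are a block $\beta_i$ (with $a=i-1$) and $\mu_i>0$ such that $v_{\beta_i}/\mu_i$ is as close to $e_i$ as we like. Let $P$ be the matrix with columns $v_{\beta_i}/\mu_i$. As $P$ approaches the identity, so does $P^{-1}$. Choose the $\beta_i$ so that $P$ is invertible and all entries of $P^{-1}-\operatorname{Id}$ are at most $\varepsilon/(2I)$ in absolute value. For $x\in K$ with $\max x_j=1$ we have $\varepsilon\le x_j\le1$,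 so $(P^{-1}x)_i\ge\varepsilon-\varepsilon/2=\varepsilon/2$. Since $c_i=(P^{-1}x)_i/\mu_i$, the claim holds for these $x$ with $\delta=\varepsilon/(2\max\mu_i)$, and for all of $K$ by scaling.

**Step 4: from cone and lattice to all large vectors.** Let $\mathfrak B$ consist of $\beta_1,\dots,\beta_I$ and the blocks of Step 2. For $d$ even we have $b_{I-1}=1$, so $\mathfrak B$ contains the block $(I-1,(3,\dots,3),(1))$, which Section 9 needs. Take $R_*$ from Step 1 and put $v_*=[\Phi(H_{R_*})]\in L$. *Claim:*

$(\ast)$ *For each $w\in\mathbb Z^I$ there is $M_w\ge1$ such that for every $x\in K\cap\mathbb Z^I$ with $x-w\in L$ and $\max x_i\ge M_w$ there is a ring $R\in\mathcal L_s$ as in Step 1 for which $B=R\ltimes R^\vee(-d)$ satisfies $[H_B]=x-w$.*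

Let $\Lambda=\bigoplus_i\mathbb Zv_{\beta_i}$, a sublattice of finite index in $L$. In a finite group the semigroup generated by a set is the subgroup generated by it. By Step 2 the classes of the $v_\beta$, $\beta\in\mathfrak B$, generate $L/\Lambda$, so every class contains an element $u=\sum_{\beta\in\mathfrak B}m_\beta v_\beta$ with $m_\beta\ge0$. Fix one such $u$ for each class.

Given $x$, take the $u$ fixed for the class of $x-w-v_*$. Then $x-w-v_*-u=\sum c_iv_{\beta_i}$ with $c_i\in\mathbb Z$. In the basis $v_{\beta_1},\dots,v_{\beta_I}$ the coordinates of $x$ are $\ge\delta\max x_j$ by Step 3. Those of $w+v_*+u$ are bounded independently of $x$, since there are only finitely many $u$. So all $c_i\ge0$ once $\max x_j$ is large. Now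
$$x-w=v_*+u+\sum_ic_iv_{\beta_i}$$
is $v_*$ plus a combination of the $v_\beta$, $\beta\in\mathfrak B$, with nonnegative integer coefficients. Step 1 supplies $R$ with $[\Phi(H_R)]=x-w$, because $\Phi$ is linear, and Lemma 5(ii) gives $[H_B]=[\Phi(H_R)]$. This proves $(\ast)$.

With $w=0$, $(\ast)$ proves the main claim of Theorem B for all $x$ if $d$ is odd, and for all $x$ with $x_I$ even if $d=2I$.

## 9. Odd middle coefficients by connected sums

Let $d=2I$. By (1) every trivial extension has an even middle coefficient, so no choice of $R$ can produce an odd $x_I$. Already for $d=2$, trivial extensions of the $C_N$ give $1+2Nt+t^2$, while $Q_3$ gives $1+3t+t^2$. We shall attach a single copy of $Q_3^{\otimes I}$, whose middle coefficient is odd, to a trivial extension. The result must remain Gorenstein. A fiber product of two Gorenstein rings of socle degree $d$ along a ring $T$ with $T_d=0$ has two-dimensional part in degree $d$, so one must also divide by something.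

**Lemma 9 (connected sum).** Let $G_1,G_2$ be artinian Gorenstein Koszul algebras of socle degree $d\ge2$. Let $\pi_i:G_i\to T$ be surjections with $\operatorname{reg}_{G_i}T\le0$, and let $z_i\in(G_i)_1$ satisfy $\pi_i(z_i)=0$ and $0:z_i=\ker\pi_i$. Put $S=G_1\times_TG_2$ and $\zeta=(z_1,-z_2)\in S$. Then $G=S/S\zeta$ is an artinian Gorenstein Koszul algebra of socle degree $d$, and $H_G=H_{G_1}+H_{G_2}-(1+t)H_T$.

*Proof.* **Step 1: $G$ is Koszul.** As in Step 1 of the proof of Lemma 6, Lemma 4 gives $\operatorname{reg}_SG_i\le0$; that step used only $\operatorname{reg}_{G_i}T\le0$. By Lemma 3(c), $\operatorname{reg}_Sk\le0$ and $\operatorname{reg}_ST\le0$. An element $(g_1,g_2)\in S$ kills $\zeta$ if and only if $g_1\in\ker\pi_1$ and $g_2\in\ker\pi_2$, that is, if and only if it lies in $\ker(S\to T)$. So $S\zeta\cong T(-1)$, which has $\operatorname{reg}_S\le1$. Lemma 3(a) with $r=0$, applied to $0\to S\zeta\to S\to G\to0$, gives $\operatorname{reg}_SG\le0$, and $G$ is Koszul by Lemma 3(e). Also $H_G=H_S-tH_T=H_{G_1}+H_{G_2}-H_T-tH_T$.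 In particular $G_0=k$, and $G$ vanishes in degrees $>d$.

**Step 2: a functional on $G$.** Let $\lambda_i:G_i\to k$ be nonzero and vanish outside $(G_i)_d$. By Lemma 1(ii) the pairing $\lambda_i(gg')$ is nondegenerate. Since $\ker\pi_i$ kills $z_i$, a functional $\tau_i$ on $T$ is well defined by
$$\tau_i(\pi_i(g))=\lambda_i(z_ig),$$
and it vanishes outside $T_{d-1}$. The ideal $z_iG_i\cong T(-1)$ is nonzero, so it contains the socle $(G_i)_d$. Hence $\dim T_{d-1}=1$ and $\tau_i\ne0$. The two functionals are therefore proportional, and after rescaling $\lambda_2$ we may assume $\tau_1=\tau_2=:\tau$. The pairing $\tau(tt')$ on $T$ is nondegenerate: if $\tau(\pi_1(f)t')=0$ for all $t'$, then $\lambda_1(z_1fg)=0$ for all $g$, so $z_1f=0$ and $\pi_1(f)=0$.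

Put $\lambda(g_1,g_2)=\lambda_1(g_1)+\lambda_2(g_2)$ on $S$. For $(g_1,g_2)\in S$ over $t\in T$ we have $\lambda((g_1,g_2)\zeta)=\lambda_1(g_1z_1)-\lambda_2(g_2z_2)=\tau(t)-\tau(t)=0$. So $\lambda$ vanishes on $S\zeta$ and induces a functional on $G$ that vanishes outside degree $d$.

**Step 3: the pairing on $G$ is nondegenerate.** Let $(g_1,g_2)\in S$ satisfy $\lambda((g_1,g_2)S)=0$. We must show $(g_1,g_2)\in S\zeta$. Testing with $(u,0)$, $u\in\ker\pi_1=0:z_1$, gives $\lambda_1(g_1u)=0$ for all $u$ in this ideal. Replacing $u$ by $ug$, $g\in G_1$, we get $g_1u=0$. Hence $g_1\in0:(0:z_1)=z_1G_1$ by Lemma 1(iii). Likewise $g_2\in z_2G_2$. Write $g_1=z_1f_1$ and $g_2=-z_2f_2$. Testing with an arbitrary $(g_1',g_2')\in S$ over $t'\in T$ gives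
$$0=\lambda_1(z_1f_1g_1')-\lambda_2(z_2f_2g_2')=\tau\bigl((\pi_1(f_1)-\pi_2(f_2))t'\bigr).$$
Every $t'\in T$ occurs, so $\pi_1(f_1)=\pi_2(f_2)$ by Step 2. Thus $(f_1,f_2)\in S$ and $(g_1,g_2)=(f_1,f_2)\zeta\in S\zeta$. By Lemma 1(i), $G$ is artinian Gorenstein of socle degree $d$. $\square$

*Proof of Theorem B for $d=2I$ and $x_I$ odd.*

**Step 1: the summand with odd middle coefficient.** Put
$$T=Q_3^{\otimes(I-1)}\otimes E,\qquad G_2=Q_3^{\otimes I},\qquad z_2=1\otimes\dots\otimes1\otimes x\in(G_2)_1 .$$
Tensor products of nondegenerate pairings are nondegenerate, so by Lemmas 5(i) and 8 the ring $G_2$ is artinian Gorenstein Koszul of socle degree $2I=d$, and $T$ is artinian Gorenstein of socle degree $2I-1=s$. We have $0:z_2=Q_3^{\otimes(I-1)}\otimes(0:x)$, so $G_2/(0:z_2)=T$. Let $\pi_2$ be the quotient map. It sends $z_2$ to $0$ because $x\in(0:x)$, and $\operatorname{reg}_{G_2}T\le0$ by Lemma 8 and Lemma 3(d). Let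
$$w=[H_{G_2}-(1+t)H_T].$$

**Step 2: $w_I$ is odd.** The middle coefficient of $(1+t)H_T$ is $h_I(T)+h_{I-1}(T)=2h_I(T)$, by the symmetry of $H_T$ about $s/2=(2I-1)/2$. The polynomial $(1+3t+t^2)^I$ is symmetric of degree $2I$, so modulo $2$ its middle coefficient equals the sum of all its coefficients, which is $5^I$, an odd number.

**Step 3: the summand that is a trivial extension.** Let $x\in K\cap\mathbb Z^I$ with $x_I$ odd and $\max x_i\ge M_w$. Then $x_I-w_I$ is even, so $x-w\in L$, and $(\ast)$ provides $R\in\mathcal L_s$ and $G_1:=B=R\ltimes R^\vee(-d)$ with $[H_B]=x-w$. We need $\pi_1$ and $z_1$.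

For $\beta=(I-1,(3,\dots,3),(1))\in\mathfrak B$ we have $b_{I-1}=1$ and $A'_\beta=T$. So there is a surjection $R\to T$ with $\operatorname{reg}_RT\le0$. Let $\pi_1:B\to R\to T$. Since $\operatorname{reg}_BR\le0$ by Lemma 5(ii), $\operatorname{reg}_BT\le0$ by Lemma 3(c).

Dualizing $R\to T$ gives $T^\vee\subseteq R^\vee$. Since $T$ is Gorenstein of socle degree $s$, $T^\vee\cong T(s)$ is generated by one element $\tau$ of degree $-s$, whose annihilator in $T$ is zero and whose annihilator in $R$ is therefore $\ker(R\to T)$. Put $z_1=(0,\tau)$. It has degree $d-s=1$ in $B$. From $(r,\varphi)z_1=(0,r\tau)$ we get $0:z_1=\{(r,\varphi):r\in\ker(R\to T)\}=\ker\pi_1$. Clearly $\pi_1(z_1)=0$.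

**Step 4: the connected sum.** Lemma 9 gives an artinian Gorenstein Koszul algebra $G$ of socle degree $d$ with $H_G=H_B+H_{G_2}-(1+t)H_T$, so $[H_G]=(x-w)+w=x$.

Together with Section 8, this proves the main claim of Theorem B with $M=M_0$ for $d$ odd and $M=\max(M_0,M_w)$ for $d$ even. (Since $M\ge1$, the hypotheses on $x$ imply $x\in K$.) For the last sentence of the theorem, let $\rho:\{1,\dots,I\}\to\{1,\dots,I\}$ be a function whose values realize the given weak ordering, and take $\varepsilon=1/2$ and $x_i=X+\rho(i)$. If $X\ge I$, then $\min x_i\ge X\ge\tfrac12(X+I)\ge\tfrac12\max x_i$. For $X$ large also $\max x_i\ge M$, so $(x_1,\dots,x_I)$ is the first half of the Hilbert series of an artinian Gorenstein Koszul algebra of socle degree $d$ over $k$. $\square$
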